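\title{The convoy of the ASEP speed process and a critical $q$-queue}

\begin{abstract}
In the multi-species ASEP on $\mathbb{Z}$ started with label $j$ at site $j$, every particle has an asymptotic speed $U_j$, and the convoy of particle $0$ is the set of labels whose speed equals $U_0$. We show that, conditionally on $U_0=u$, the convoy is exactly the set of wasted services of a two-sided critical discrete-time queue in which a service that meets $k$ customers is wasted with probability $q^k$. Comparing the number of wasted services with the running maximum of a random walk, we prove a conjecture posed by Tian: for every $q\in[0,1)$ and $u\in(-1,1)$, the number of convoy members in $[1,n]$, divided by $\sqrt n$, converges in law to $|\mathcal{N}(0,2x(1-x))|$ with $x=(1+u)/2$. We also obtain a two-sided functional limit, convergence of all moments and a rate of convergence. When $q=q_n$ varies, the folded normal limit holds if and only if $(1-q_n)\sqrt n\to\infty$, and we identify the limit laws in the other regimes.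
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Speeds and convoys}

Fix $q\in[0,1)$. The \emph{multi-species ASEP} on $\mathbb{Z}$ starts with one particle at every site, the particle at site $j$ carrying the label $j$; a smaller label means a stronger particle. Each bond $(i,i+1)$ carries two independent Poisson clocks, of rates $1$ and $q$. When the rate-$1$ clock rings and the particle at $i$ is stronger than the particle at $i+1$, the two swap places. When the rate-$q$ clock rings and the particle at $i$ is weaker than the particle at $i+1$, the two swap places. The case $q=0$ is the multi-species TASEP. For each $t$ there are almost surely bonds arbitrarily far to the left and to the right on which no clock rings during $[0,t]$; these \emph{silent} bonds cut $\mathbb{Z}$ into finite pieces that evolve separately, so the dynamics is well defined.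

Let $X_n(t)$ be the position at time $t$ of the particle with label $n$. This particle starts with only stronger particles to its left and only weaker ones to its right. The stronger ones drift to the right, overtaking it and pushing it back, while it overtakes weaker ones. It is known that for each $n$ the limit
\[
U_n=\lim_{t\to\infty}\frac{X_n(t)}{(1-q)t}
\]
exists almost surely and is uniformly distributed on $[-1,1]$. The family $(U_n)_{n\in\mathbb{Z}}$ is the \emph{ASEP speed process}. The \emph{convoy} of particle $0$ and its truncation are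
\[
\mathcal{C}_0=\{j\in\mathbb{Z}:U_j=U_0\},\qquad \mathcal{C}_0^{n}=\mathcal{C}_0^{n,(q)}=\mathcal{C}_0\cap[1,n],
\]
and $\#$ denotes cardinality.

If the speeds were independent, the convoy would be $\{0\}$. They are far from independent: we shall see in Example~\ref{ex:neighbors} that $\mathbb{P}(U_1=U_0)=(1-q)/6$. On the other hand, the convoy has density zero. Indeed, $(U_n)$ is stationary and ergodic (Lemma~\ref{lem:stationary}), so if $[-1,1]$ is cut into $J$ intervals of equal length, the labels with speed in a given interval have density $1/J$, and the convoy lies inside one such set for every $J$. The question is on which scale $\#\mathcal{C}_0^n$ grows and with which limit law.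

Throughout, $u\in(-1,1)$ and
\[
x=\frac{1+u}{2},\qquad \sigma^2=2x(1-x),
\]
the symbol $\Rightarrow$ denotes convergence in law, and $\mathcal{N}(0,\sigma^2)$ is a centered normal variable of variance $\sigma^2$. Two results on the size of the convoy are recorded in \cite{Tian}. First, for every fixed $q\in[0,1)$, the conditional mean of $\#\mathcal{C}_0^n/\sqrt n$ given $U_0=u$ tends to $\sqrt{4x(1-x)/\pi}$. Second, for $q=0$, the conditional law of $\#\mathcal{C}_0^{n}/\sqrt n$ given $U_0=u$ tends to that of $|\mathcal{N}(0,\sigma^2)|$. The limit of the mean does not depend on $q$, and it equals $\mathbb{E}|\mathcal{N}(0,\sigma^2)|=\sigma\sqrt{2/\pi}$. This suggests the conjecture posed in \cite{Tian}: \emph{for every fixed $q\in[0,1)$ and $u\in(-1,1)$, conditionally on $U_0=u$,}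
\begin{equation}\label{eq:conj}
\frac{\#\mathcal{C}_0^{n,(q)}}{\sqrt n}\Rightarrow\bigl|\mathcal{N}(0,2x(1-x))\bigr|\qquad(n\to\infty).
\end{equation}
There is something to explain here, because the local structure of the convoy does depend on $q$: the chance that particle $1$ belongs to it vanishes as $q\to1$. We prove \eqref{eq:conj} by computing the conditional law of the convoy exactly. The exact law shows why $q$ disappears in the limit and how slowly $q$ may approach $1$ before it stops disappearing.

\subsection{The $q$-queue and the results}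

Write $(z;q)_k=\prod_{i=0}^{k-1}(1-zq^i)$ for $0\le k\le\infty$, with the convention $0^0=1$. We use Euler's identity
\begin{equation}\label{eq:euler}
\sum_{k\ge0}\frac{z^k}{(q;q)_k}=\frac{1}{(z;q)_\infty},\qquad 0\le z<1 .
\end{equation}
(The left side $f(z)$ satisfies $f(z)-f(qz)=zf(z)$, so $f(z)=f(qz)/(1-z)$; iterate and use $f(0)=1$.)

\begin{definition}\label{def:queue}
Let $0<\lambda\le\mu<1$. Let $(a_k,s_k,V_k)_{k\ge1}$ be i.i.d.\ triples of independent variables, with $a_k\sim\mathrm{Ber}(\lambda)$, $s_k\sim\mathrm{Ber}(\mu)$ and $V_k$ uniform on $[0,1]$, and let $Q_0\ge0$ be an integer variable independent of them. The \emph{$q$-queue with parameters $(\lambda,\mu)$} is given by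
\[
W_k=a_k-s_k,\qquad b_k=\mathbf{1}\{W_k=-1,\ V_k<q^{Q_{k-1}}\},\qquad Q_k=Q_{k-1}+W_k+b_k .
\]
We put $S_k=W_1+\dots+W_k$ and $N_k=b_1+\dots+b_k$, so that
\begin{equation}\label{eq:balance}
Q_k=Q_0+S_k+N_k .
\end{equation}
The queue is \emph{critical with parameter $x$} if $\lambda=\mu=x$.
\end{definition}

Here $a_k=1$ is an arrival and $s_k=1$ a service at time $k$. An arrival and a service at the same time cancel. A service without an arrival is offered to the $Q_{k-1}$ waiting customers; one may think that each declines independently with probability $q$, and the service is \emph{wasted} ($b_k=1$) if all decline. An empty queue always wastes such a service, so $Q_k\ge0$ almost surely. In the critical case the steps $W_k$ equal $+1$ and $-1$ with probability $x(1-x)$ each and $0$ otherwise, so $S$ is a symmetric walk with step variance $\sigma^2$. The critical queue will always be started from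
\[
\rho(k)=(q;q)_\infty\frac{q^k}{(q;q)_k},\qquad k\ge0,
\]
a probability law by \eqref{eq:euler}. For $q=0$ it is the unit mass at $0$.

The event $\{U_0=u\}$ is null, so a conditional law given $U_0=u$ is a priori defined only for almost every $u$. The first theorem provides a version that is continuous in $u$. Put $\bar U_j=(1+U_j)/2$, which is uniform on $[0,1]$, and $\chi_j=\mathbf{1}\{U_j=U_0\}$. For $x\in(0,1)$ let $\mathsf{P}_x$ be the law of the following random element $(\beta_j)_{j\ne0}$ of $\{0,1\}^{\mathbb{Z}\setminus\{0\}}$: sample $Q_0\sim\rho$; given $Q_0$, run two independent critical $q$-queues with parameter $x$, both started from this same $Q_0$, with wasted-service indicators $(b^+_k)$ and $(b^-_k)$; put $\beta_j=b^+_j$ and $\beta_{-j}=b^-_j$ for $j\ge1$.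

\begin{theorem}[Exact law of the convoy]\label{thm:exact}
Let $q\in[0,1)$. For every cylinder set $A\subset\{0,1\}^{\mathbb{Z}\setminus\{0\}}$ the map $x\mapsto\mathsf{P}_x(A)$ is continuous on $(0,1)$, and for all $0<\lambda<\mu<1$
\begin{equation}\label{eq:disint}
\mathbb{P}\bigl(\bar U_0\in(\lambda,\mu],\ (\chi_j)_{j\ne0}\in A\bigr)=\int_\lambda^\mu\mathsf{P}_x(A)\,dx .
\end{equation}
Thus $\mathsf{P}_x$ is a version of the conditional law of $(\chi_j)_{j\neq0}$ given $U_0=u$. It is the unique continuous version, and it is the limit of the conditional laws given $U_0\in(u-\delta,u+\delta]$ as $\delta\downarrow0$. In particular, conditionally on $U_0=u$, the variable $\#\mathcal{C}_0^n$ has the law of $N_n$ for the critical $q$-queue started from $\rho$.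
\end{theorem}

From now on, ``conditionally on $U_0=u$'' refers to this version, for every $u\in(-1,1)$.

\begin{theorem}[The conjecture]\label{thm:conj}
For all $q\in[0,1)$ and $u\in(-1,1)$, the convergence \eqref{eq:conj} holds conditionally on $U_0=u$.
\end{theorem}

\begin{theorem}[Fixed $q$: paths, moments, rate]\label{thm:fixed}
Let $q\in[0,1)$ and $u\in(-1,1)$. Conditionally on $U_0=u$:
\begin{enumerate}
\item[(a)] with independent standard Brownian motions $B^+$ and $B^-$, as processes in the Skorokhod space,
\[
\frac{1}{\sqrt n}\Bigl(\#(\mathcal{C}_0\cap[1,nt]),\ \#(\mathcal{C}_0\cap[-nt,-1])\Bigr)_{t\ge0}\Rightarrow\sigma\Bigl(\max_{s\le t}B^+_s,\ \max_{s\le t}B^-_s\Bigr)_{t\ge0};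
\]
\item[(b)] all moments of $\#\mathcal{C}_0^n/\sqrt n$ converge to those of $|\mathcal{N}(0,\sigma^2)|$;
\item[(c)] the Kolmogorov distance $\sup_y\bigl|\mathbb{P}(\#\mathcal{C}_0^n/\sqrt n\le y)-\mathbb{P}(|\mathcal{N}(0,\sigma^2)|\le y)\bigr|$ is at most $C_{q,x}\log n/\sqrt n$ for $n\ge2$.
\end{enumerate}
\end{theorem}

\begin{theorem}[Varying $q$: the sharp range]\label{thm:vary}
Let $q_n\in[0,1)$, $\varepsilon_n=1-q_n$ and $u\in(-1,1)$. Let $\mathcal{E}\sim\mathrm{Exp}(1)$ be independent of a standard Brownian motion $B$. Conditionally on $U_0=u$, with $N_n=\#\mathcal{C}_0^{n,(q_n)}$: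
\begin{enumerate}
\item[(1)] if $\varepsilon_n\sqrt n\to\infty$, then $N_n/\sqrt n\Rightarrow|\mathcal{N}(0,\sigma^2)|$;
\item[(2)] if $\varepsilon_n\sqrt n\to c\in(0,\infty)$, then $\displaystyle \frac{N_n}{\sqrt n}\Rightarrow L_c:=\frac1c\log\Bigl(1+\frac{c^2\sigma^2}{2}\,\mathcal{E}\int_0^1e^{c\sigma B_s}\,ds\Bigr)$;
\item[(3)] if $\varepsilon_n\sqrt n\to0$ and $\varepsilon_nn\to\infty$, then $N_n/(\varepsilon_nn)\Rightarrow x(1-x)\mathcal{E}$;
\item[(4)] if $\varepsilon_nn\to\theta\in[0,\infty)$, then $N_n$ converges in law to the geometric law $k\mapsto m^k/(1+m)^{k+1}$ with $m=\theta x(1-x)$.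
\end{enumerate}
Consequently $N_n/\sqrt n\Rightarrow|\mathcal{N}(0,\sigma^2)|$ if and only if $(1-q_n)\sqrt n\to\infty$.
\end{theorem}

About the ASEP we use without proof only the existence of the speeds and their uniform law. The other inputs are standard facts on Feller particle systems, Markov chains and Hecke algebras and classical limit theorems, recalled where they are needed. Section~\ref{sec:hand} works out the two ideas of the proof in the smallest cases and states the key Proposition~\ref{prop:key}, which is proved in Sections~\ref{sec:class} and~\ref{sec:matrix}. Theorem~\ref{thm:exact} is proved in Section~\ref{sec:exact}, Theorems~\ref{thm:conj} and~\ref{thm:fixed} in Section~\ref{sec:fixed}, and Theorem~\ref{thm:vary} in Section~\ref{sec:vary}.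

\section{Two computations by hand}\label{sec:hand}

\subsection{Wasted services and the running maximum}

For the critical queue put
\[
M_k=\max_{0\le j\le k}(-S_j).
\]

\begin{example}[$q=0$]\label{ex:tasep}
Here $Q_0=0$, and a service is wasted exactly when $W_k=-1$ and $Q_{k-1}=0$. For instance:
\[
\begin{array}{c|rrrrrr}
k&1&2&3&4&5&6\\\hline
W_k&-1&+1&0&-1&-1&+1\\
S_k&-1&0&0&-1&-2&-1\\
Q_k&0&1&1&0&0&1\\
b_k&1&0&0&0&1&0
\end{array}
\]
Services are wasted at times $1$ and $5$, when $S$ reaches a new minimum. In general $N_k=M_k$ for all $k$. Suppose $N_{k-1}=M_{k-1}$, so $Q_{k-1}=S_{k-1}+M_{k-1}$ by \eqref{eq:balance}. Then $M_k=M_{k-1}+1$ if $W_k=-1$ and $-S_{k-1}=M_{k-1}$, and $M_k=M_{k-1}$ otherwise; the first condition is exactly $b_k=1$.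
\end{example}

So for $q=0$ the queue is the walk $S$ reflected at a hard wall at $0$, the count $N_n$ is the total push of the wall, and $M_n/\sqrt n$ converges to the maximum of $\sigma B$ on $[0,1]$, which is distributed as $|\mathcal{N}(0,\sigma^2)|$. For $q>0$ the wall is soft: it pushes at height $k$ with probability $q^k$, so it has a width of order $1/\log(1/q)$. When $q$ is fixed, this width is negligible against the fluctuations $\sqrt n$ of the walk, and the soft wall acts like a hard one. This is Theorem~\ref{thm:conj}. When $q\to1$ the width is of order $1/(1-q)$, and comparing it with $\sqrt n$ gives the threshold in Theorem~\ref{thm:vary}.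

\subsection{A thin window of speeds}

Why should a queue describe the convoy? The event $U_j=U_0$ cannot be seen from one speed at a time, but it is approximated by the event that $\bar U_j$ and $\bar U_0$ fall into the same thin window $(\lambda,\mu]$. So fix $0<\lambda<\mu<1$ and define the \emph{class field}
\[
c(j)=\begin{cases}1,&\bar U_j\le\lambda,\\ 2,&\lambda<\bar U_j\le\mu,\\ 3,&\bar U_j>\mu,\end{cases}\qquad j\in\mathbb{Z},
\]
with law $\kappa_{\lambda,\mu}$ on $\{1,2,3\}^{\mathbb{Z}}$. This law is explicit. Let the $q$-queue with parameters $(\lambda,\mu)$ emit at time $k$ the \emph{output} $o_k=3$ if there is no service, $o_k=2$ if the service is wasted, and $o_k=1$ otherwise. From length $k$, one step is as follows.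
\begin{center}
\begin{tabular}{l|c|c|c}
event&probability&new length&output\\\hline
arrival and service&$\lambda\mu$&$k$&$1$\\
service only, used&$(1-\lambda)\mu(1-q^k)$&$k-1$&$1$\\
service only, wasted&$(1-\lambda)\mu q^k$&$k$&$2$\\
neither&$(1-\lambda)(1-\mu)$&$k$&$3$\\
arrival only&$\lambda(1-\mu)$&$k+1$&$3$
\end{tabular}
\end{center}
The length is a birth--death chain. It is irreducible because $q<1$, and aperiodic because it stays put with probability at least $\lambda\mu$. With
\[
r=\frac{\lambda(1-\mu)}{(1-\lambda)\mu},\qquad \pi(k)=(r;q)_\infty\frac{r^k}{(q;q)_k},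
\]
we have $r<1$ precisely because $\lambda<\mu$, so $\pi$ is a probability law by \eqref{eq:euler}, and it satisfies detailed balance:
\begin{equation}\label{eq:db}
\pi(k)\,\lambda(1-\mu)=\pi(k+1)\,(1-\lambda)\mu\,(1-q^{k+1}),\qquad k\ge0 .
\end{equation}

\begin{proposition}\label{prop:key}
Let $0<\lambda<\mu<1$ and $m\le n$. Then $(c(n),c(n-1),\dots,c(m))$ has the law of the outputs $(o_1,\dots,o_{n-m+1})$ of the $q$-queue with parameters $(\lambda,\mu)$ started from $Q_0\sim\pi$.
\end{proposition}

Thus the class field is the output of the stationary queue, read from right to left. Let us see what this gives for two neighbors.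

\begin{example}[Two neighbors]\label{ex:neighbors}
By \eqref{eq:euler}, $\sum_k\pi(k)q^{jk}=(r;q)_\infty/(rq^j;q)_\infty=(r;q)_j$. A wasted service leaves the length unchanged, and $(1-\lambda)\mu(1-r)=\mu-\lambda$, so Proposition~\ref{prop:key} gives
\begin{align*}
\mathbb{P}(c(0)=2)&=\sum_k\pi(k)(1-\lambda)\mu q^k=(1-\lambda)\mu(1-r)=\mu-\lambda,\\
\mathbb{P}(c(0)=c(1)=2)&=\sum_k\pi(k)\bigl[(1-\lambda)\mu q^k\bigr]^2=(\mu-\lambda)\,(1-\lambda)\mu\,(1-rq).
\end{align*}
For independent speeds the second probability would be $(\mu-\lambda)^2$. Here it is of order $\mu-\lambda$: as $\lambda,\mu\to x$ we have $r\to1$, and $\mathbb{P}(c(1)=2\mid c(0)=2)\to(1-q)x(1-x)$. This agrees with Theorem~\ref{thm:exact}, which gives $\mathsf{P}_x(\beta_1=1)=x(1-x)\sum_k\rho(k)q^k=(1-q)x(1-x)$ by \eqref{eq:euler}. Integrating over $x$ yields $\mathbb{P}(U_1=U_0)=(1-q)/6$.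
\end{example}

The example shows the mechanism. As the window shrinks, the queue becomes critical and $\pi(k)\to0$ for every $k$, since $(r;q)_\infty\le 1-r\to0$: the stationary queue is long, and wasted services are rare. But conditioning on a wasted service at site $0$ reweights $\pi(k)$ by $q^k$, and the reweighted law, proportional to $(rq)^k/(q;q)_k$, does have a limit, namely $\rho$. Near site $0$ the queue is therefore short and wastes further services with probability of order one. These are the members of the convoy.

To prove Proposition~\ref{prop:key}, we show that $\kappa_{\lambda,\mu}$ is an invariant measure of a three-class ASEP, that such a measure is determined by its densities (Section~\ref{sec:class}), and that the output of the queue is an invariant measure with the same densities (Section~\ref{sec:matrix}).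

\section{The class field is stationary for the three-class ASEP}\label{sec:class}

It is convenient to describe the dynamics as sorting: a ring of the rate-$1$ clock on $(i,i+1)$ puts the larger of the two labels at $i$ and the smaller at $i+1$, and a ring of the rate-$q$ clock does the opposite. This description makes sense when labels repeat. The \emph{three-class ASEP} is this dynamics on $\{1,2,3\}^{\mathbb{Z}}$. Sorting commutes with nondecreasing maps of the labels, so the image of the multi-species ASEP under a nondecreasing map $\mathbb{Z}\to\{1,2,3\}$ is a three-class ASEP.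

We use the following standard facts about a particle system on a space $F^{\mathbb{Z}}$, $F$ finite, with bounded finite-range rates, semigroup $\mathcal{S}(s)$ and generator $\mathcal{L}=\sum_i\mathcal{L}_i$, where $\mathcal{L}_i$ is the contribution of the bond $(i,i+1)$.
\begin{enumerate}
\item[(F1)] The process is Feller: $\nu_n\Rightarrow\nu$ implies $\nu_n\mathcal{S}(s)\Rightarrow\nu\mathcal{S}(s)$.
\item[(F2)] Cylinder functions form a core: $\nu$ is invariant if and only if $\int\mathcal{L}f\,d\nu=0$ for all cylinder functions $f$.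
\item[(F3)] The averages $t^{-1}\int_0^t\nu\mathcal{S}(s)\,ds$ have weak limit points as $t\to\infty$, and these are invariant.
\end{enumerate}

\subsection{Labels and positions}

The speeds describe particles that are far apart at late times, which is not a local observation. The next lemma converts them into a local one: the labels seen near the origin at a late time. Let $\eta_t(i)$ be the label at site $i$ at time $t$, so that $n\mapsto X_n(t)$ is the permutation inverse to $\eta_t$.

\begin{lemma}\label{lem:symmetry}
For each fixed $t$, the families $(X_n(t))_{n\in\mathbb{Z}}$ and $(\eta_t(n))_{n\in\mathbb{Z}}$ have the same law.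
\end{lemma}

See \cite{AAV} and \cite{BB}; we give a proof for completeness. If every ring swapped the two particles unconditionally, $\eta_t$ would be a product of transpositions, its inverse would be the same product in reverse order, and the lemma would follow from reversing time in the clocks. Here the swaps are conditional, and the Hecke algebra takes the place of the group.

\begin{proof}
\emph{Reduction to an interval.} Fix $k$. With probability tending to $1$ as $L\to\infty$, there are silent bonds inside $[-L,-k]$ and inside $[k,L]$. On this event $\eta_t(j)$ and $X_j(t)$, $|j|\le k$, coincide with the values computed using only the bonds inside $[-L,L]$. So it suffices to prove that $\eta_t$ and $\eta_t^{-1}$ have the same law for the process on $[-L,L]$. This finite chain has the same jump rates as the following one: each bond rings at rate $1$, and a ring of $(i,i+1)$ in state $w$ swaps the contents of $i$ and $i+1$ with probability $1$ if $w(i)<w(i+1)$ and with probability $q$ otherwise.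

\emph{The Hecke algebra.} Let $w$ range over the permutations of $[-L,L]\cap\mathbb{Z}$, let $\tau_i$ be the transposition of $i$ and $i+1$, and let $\mathrm{inv}(w)$ be the number of inversions. Recall that $w\tau_i$ is $w$ with the contents of sites $i,i+1$ swapped, that $\mathrm{inv}(w\tau_i)>\mathrm{inv}(w)$ if and only if $w(i)<w(i+1)$, and that $\mathrm{inv}(w^{-1})=\mathrm{inv}(w)$. There is an associative algebra with basis $(T_w)$ and unit $T_{\mathrm{id}}$ in which, with $T_i=T_{\tau_i}$,
\[
T_wT_i=\begin{cases}T_{w\tau_i},&\mathrm{inv}(w\tau_i)>\mathrm{inv}(w),\\ qT_{w\tau_i}+(1-q)T_w,&\text{otherwise,}\end{cases}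
\qquad
T_iT_w=\begin{cases}T_{\tau_iw},&\mathrm{inv}(\tau_iw)>\mathrm{inv}(w),\\ qT_{\tau_iw}+(1-q)T_w,&\text{otherwise;}\end{cases}
\]
see \cite[\S7.1--7.3]{Hum}. The first rule is one ring of the chain. Hence, starting from the identity, the law of the state after rings at $i_1,\dots,i_n$ in this order is given by the coefficients of $T_{i_1}\cdots T_{i_n}$ in the basis $(T_w)$.

\emph{Reversal.} Let $\iota$ be the linear map $T_w\mapsto T_{w^{-1}}$. Since $(w\tau_i)^{-1}=\tau_iw^{-1}$ and $\mathrm{inv}$ is invariant under inversion, comparing the two rules gives $\iota(T_wT_i)=T_i\,\iota(T_w)$. By induction and associativity, $\iota(T_{i_1}\cdots T_{i_n})=T_{i_n}\cdots T_{i_1}$. (For example, $T_1T_1T_2=qT_{\tau_2}+(1-q)T_{\tau_1\tau_2}$ and $T_2T_1T_1=qT_{\tau_2}+(1-q)T_{\tau_2\tau_1}$.) So the inverse of the state after the rings $(i_1,\dots,i_n)$ is distributed as the state after the rings $(i_n,\dots,i_1)$. Given that $n$ rings occur in $[0,t]$, the word $(i_1,\dots,i_n)$ is uniform, and its law is invariant under reversal. The claim follows.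
\end{proof}

\begin{lemma}\label{lem:stationary}
The sequence $(U_n)$ is stationary and ergodic. For $0<\lambda<\mu<1$, the law $\kappa_{\lambda,\mu}$ is invariant for the three-class ASEP, translation invariant and ergodic under translations, and the densities of the classes $\{1\}$ and $\{1,2\}$ are $\lambda$ and $\mu$.
\end{lemma}

\begin{proof}
The displacement $X_n(t)-n$ is one and the same function of the clocks shifted by $n$, for every $n$, because the dynamics sees only the order of the labels. Hence $U_n=\lim_t (X_n(t)-n)/((1-q)t)$ is a fixed function of the shifted clocks, and $(U_n)$ is a factor of an i.i.d.\ sequence indexed by the bonds. So $(U_n)$ and the class field are stationary and ergodic. The densities follow from the uniform law of $\bar U_0$.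

For invariance, put $v_t=(1-q)t$. For $t>0$ and $s\ge0$ let $Y^t_s(j)$ be $1$, $2$ or $3$ according as $\eta_{t+s}(j)/v_t$ lies in $(-\infty,2\lambda-1]$, $(2\lambda-1,2\mu-1]$ or $(2\mu-1,\infty)$. The thresholds depend on $t$ but not on $s$, so $s\mapsto Y^t_s$ is a three-class ASEP. Fix $s$. By Lemma~\ref{lem:symmetry}, $(\eta_{t+s}(j)/v_t)_j$ has the law of $(X_j(t+s)/v_t)_j$, which converges almost surely, coordinatewise, to $(U_j)_j$ as $t\to\infty$, because $v_{t+s}/v_t\to1$. Since $U_j$ has no atom at the thresholds, $Y^t_s\Rightarrow\kappa_{\lambda,\mu}$. This holds for $s=0$ too, so (F1) gives $Y^t_s\Rightarrow\kappa_{\lambda,\mu}\mathcal{S}(s)$. Therefore $\kappa_{\lambda,\mu}\mathcal{S}(s)=\kappa_{\lambda,\mu}$.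
\end{proof}

\subsection{Uniqueness}

\begin{lemma}\label{lem:unique}
Two invariant measures of the three-class ASEP that are translation invariant, ergodic under translations, and have the same class densities coincide.
\end{lemma}

\begin{proof}
Let $\nu,\nu'$ be two such measures. Run two copies of the process with the same clocks, started from $\nu\otimes\nu'$. By (F3) there is an invariant measure $\bar\nu$ of the coupled process that is a limit of time averages; it is translation invariant, and its marginals are $\nu$ and $\nu'$. We show that $\bar\nu$ is carried by the diagonal.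

Fix $c\in\{1,2\}$ and let $\xi(i),\xi'(i)$ be the indicators that the class at $i$ is at most $c$ in the first and second copy. A rate-$1$ ring sorts both $\xi$ and $\xi'$ on the bond into nondecreasing order, and a rate-$q$ ring sorts both into nonincreasing order. Denote the values $(1,0),(0,1),(0,0),(1,1)$ of $(\xi(i),\xi'(i))$ by $+,-,\circ,\bullet$, and call $+$ and $-$ discrepancies. Discrepancies are never created and are destroyed when opposite ones meet, so in a stationary state opposite ones should not coexist.

\emph{Step 1: $\bar\nu$-a.s.\ no bond carries $+-$ or $-+$.} Let $D_i$ be the indicator of a discrepancy at $i$, and consider a ring on $(0,1)$. If the bond carries $+-$ or $-+$, then $\xi$ and $\xi'$ each have one particle on the bond, and after sorting they agree: $D_0+D_1$ drops from $2$ to $0$, for either clock. Otherwise $\xi\ge\xi'$ on the bond or $\xi\le\xi'$ on the bond; sorting preserves this order and the number of particles of each copy on the bond, so $D_0+D_1$ is unchanged. By (F2) and translation invariance,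
\[
0=\int(\mathcal{L}_{-1}D_0+\mathcal{L}_0D_0)\,d\bar\nu=\int\mathcal{L}_0(D_1+D_0)\,d\bar\nu=-2(1+q)\,\bar\nu\bigl((0,1)\text{ carries }{+-}\text{ or }{-+}\bigr).
\]

\emph{Step 2: $\bar\nu$-a.s.\ $+$ and $-$ do not both occur.} Otherwise, by translation invariance, there are $k\ge2$ and a word in $\circ,\bullet$ of length $k-1$ such that, with positive probability, sites $0$ and $k$ carry opposite discrepancies and the sites between them carry this word. Exchanging the two copies if necessary, let $+$ be at $0$ and $-$ at $k$. A rate-$1$ ring acts by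
\[
\bullet\,\circ\ \to\ \circ\,\bullet,\qquad +\,\circ\ \to\ \circ\,+,\qquad \bullet\,-\ \to\ -\,\bullet .
\]
Using the first move, a finite sequence of rate-$1$ rings brings the block to the form $+\circ\cdots\circ\bullet\cdots\bullet-$, and the other two moves then bring it to $\circ\cdots\circ+-\bullet\cdots\bullet$. With positive probability, independently of the initial state, the rings on the bonds from $(-1,0)$ to $(k,k+1)$ during one unit of time are exactly this sequence. So in the stationary coupled process some fixed bond carries $+-$ at time $1$ with positive probability, which contradicts Step~1.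

\emph{Step 3: no discrepancies.} By Step 2, $\bar\nu$-a.s.\ $\xi\le\xi'$ or $\xi\ge\xi'$. The event $O=\{\xi\le\xi'\}$ is translation invariant, so for every $n$
\[
\int\mathbf{1}_O\,(\xi'(0)-\xi(0))\,d\bar\nu=\int\mathbf{1}_O\,\frac1n\sum_{j=1}^n(\xi'(j)-\xi(j))\,d\bar\nu .
\]
Here we use the last two hypotheses: by the ergodic theorem for $\nu$ and for $\nu'$, the averages of $\xi$ and of $\xi'$ converge $\bar\nu$-a.s.\ to the same constant. The right side tends to $0$, so $\xi(0)=\xi'(0)$ a.s.\ on $O$. Exchanging the copies gives the same on $\{\xi\ge\xi'\}$. By translation invariance $\xi=\xi'$ a.s. This holds for $c=1$ and $c=2$, and the two indicators determine the class, so $\nu=\nu'$.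
\end{proof}

\section{The output of the queue is stationary}\label{sec:matrix}

Fix $0<\lambda<\mu<1$. To compute with the output of the queue, we encode one step by matrices. On $\ell^1(\mathbb{Z}_{\ge0})$ with basis $(e_k)$ define
\[
\mathsf{D}e_k=(1-q^k)e_{k-1},\qquad \mathsf{R}e_k=e_{k+1},\qquad \mathsf{K}e_k=q^ke_k
\]
(so $\mathsf{D}e_0=0$), and
\[
G_1=\lambda\mu I+(1-\lambda)\mu\,\mathsf{D},\qquad G_2=(1-\lambda)\mu\,\mathsf{K},\qquad G_3=(1-\lambda)(1-\mu)I+\lambda(1-\mu)\,\mathsf{R}.
\]
By the table in Section~\ref{sec:hand}, the entry $(G_c)_{k',k}$ is the probability that the queue moves from length $k$ to length $k'$ with output $c$. So $P=G_1+G_2+G_3$ is the transition matrix acting on column vectors, $\mathbf{1}^{\top}P=\mathbf{1}^{\top}$ for the all-ones functional $\mathbf{1}^\top$, and $P\pi=\pi$ by \eqref{eq:db}. Define $\nu_{\lambda,\mu}$ on $\{1,2,3\}^{\mathbb{Z}}$ by giving the cylinder with classes $c_m,\dots,c_n$ at sites $m,\dots,n$ the probability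
\begin{equation}\label{eq:mpa}
\nu(c_m,\dots,c_n)=\mathbf{1}^{\top}G_{c_m}\cdots G_{c_n}\pi .
\end{equation}
Summing over $c_m$ or over $c_n$ removes that factor, by $\mathbf{1}^{\top}P=\mathbf{1}^{\top}$ and $P\pi=\pi$, so these probabilities are consistent, and they do not depend on the location of the cylinder. The rightmost matrix acts first, so \eqref{eq:mpa} is the probability that the stationary queue emits $c_n,c_{n-1},\dots,c_m$ in this order. Proposition~\ref{prop:key} therefore says that $\kappa_{\lambda,\mu}=\nu_{\lambda,\mu}$. By Lemmas~\ref{lem:stationary} and~\ref{lem:unique}, it follows from the next lemma; compare \cite{Martin}.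

\begin{lemma}\label{lem:mpa}
The measure $\nu_{\lambda,\mu}$ is invariant for the three-class ASEP, translation invariant and ergodic under translations, and the densities of the classes $\{1\}$ and $\{1,2\}$ are $\lambda$ and $\mu$.
\end{lemma}

\begin{proof}
\emph{The effect of one bond.} Let $f$ be the indicator of a cylinder that prescribes the classes $c,d$ at $i,i+1$. If $c<d$, the pair $(c,d)$ is left at rate $1$ and entered from $(d,c)$ at rate $q$; if $c>d$, it is left at rate $q$ and entered at rate $1$. Hence $\int\mathcal{L}_if\,d\nu$ is obtained from \eqref{eq:mpa} by replacing the factor $G_cG_d$ with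
\[
-(G_cG_d-qG_dG_c)\ \text{ if }c<d,\qquad G_dG_c-qG_cG_d\ \text{ if }c>d,\qquad 0\ \text{ if }c=d .
\]
A single bond does not contribute zero. The sum over bonds will vanish if each contribution is a discrete gradient, so we look for scalars $\gamma_1,\gamma_2,\gamma_3$ with
\begin{equation}\label{eq:quad}
G_cG_d-qG_dG_c=\gamma_dG_c-\gamma_cG_d,\qquad c<d .
\end{equation}
Given \eqref{eq:quad}, the replacement for $G_cG_d$ equals $\gamma_cG_d-\gamma_dG_c$ in all three cases.

\emph{Proof of \eqref{eq:quad}.} On $e_k$, the products $\mathsf{D}\mathsf{R}$ and $\mathsf{R}\mathsf{D}$ act as the scalars $1-q^{k+1}$ and $1-q^k$; $\mathsf{D}\mathsf{K}$ and $q\mathsf{K}\mathsf{D}$ both give $q^k(1-q^k)e_{k-1}$; and $\mathsf{K}\mathsf{R}$ and $q\mathsf{R}\mathsf{K}$ both give $q^{k+1}e_{k+1}$. Thus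
\[
\mathsf{D}\mathsf{R}-q\mathsf{R}\mathsf{D}=(1-q)I,\qquad \mathsf{D}\mathsf{K}=q\mathsf{K}\mathsf{D},\qquad \mathsf{K}\mathsf{R}=q\mathsf{R}\mathsf{K}.
\]
Abbreviate $G_1=\alpha I+\alpha'\mathsf{D}$ and $G_3=\omega I+\omega'\mathsf{R}$, and note that $\alpha'\omega'=\lambda\mu(1-\lambda)(1-\mu)=\alpha\omega$. Since $G_2$ is a multiple of $\mathsf{K}$, the last two relations give
\[
G_1G_2-qG_2G_1=(1-q)\alpha\,G_2,\qquad G_2G_3-qG_3G_2=(1-q)\omega\,G_2,
\]
and the first relation gives
\begin{align*}
G_1G_3-qG_3G_1&=(1-q)\bigl(\alpha\omega I+\alpha\omega'\mathsf{R}+\alpha'\omega\mathsf{D}\bigr)+\alpha'\omega'(1-q)I\\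
&=(1-q)\bigl[\omega(\alpha I+\alpha'\mathsf{D})+\alpha(\omega I+\omega'\mathsf{R})\bigr]=(1-q)\bigl[\omega G_1+\alpha G_3\bigr].
\end{align*}
So \eqref{eq:quad} holds with $\gamma_1=-(1-q)\lambda\mu$, $\gamma_2=0$ and $\gamma_3=(1-q)(1-\lambda)(1-\mu)$.

\emph{Summing over bonds.} Let $f$ be the indicator of the cylinder $(c_m,\dots,c_n)$, write $\nu_i$ for the value of \eqref{eq:mpa} on the word with the letter $c_i$ deleted, $\nu_\ast$ for its value on the full word, and $\gamma=\gamma_1+\gamma_2+\gamma_3$. An interior bond $(i,i+1)$, $m\le i<n$, contributes $\gamma_{c_i}\nu_i-\gamma_{c_{i+1}}\nu_{i+1}$, and these terms telescope to $\gamma_{c_m}\nu_m-\gamma_{c_n}\nu_n$. For the bond $(m-1,m)$, split $f$ according to the class $c$ at $m-1$; it contributes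
\[
\sum_c\mathbf{1}^{\top}(\gamma_cG_{c_m}-\gamma_{c_m}G_c)G_{c_{m+1}}\cdots G_{c_n}\pi=\gamma\nu_\ast-\gamma_{c_m}\nu_m,
\]
by $\mathbf{1}^{\top}P=\mathbf{1}^{\top}$. The bond $(n,n+1)$ contributes
\[
\sum_c\mathbf{1}^{\top}G_{c_m}\cdots G_{c_{n-1}}(\gamma_{c_n}G_c-\gamma_cG_{c_n})\pi=\gamma_{c_n}\nu_n-\gamma\nu_\ast,
\]
by $P\pi=\pi$. All other bonds contribute nothing. The total is $0$, and (F2) gives invariance.

\emph{Ergodicity.} The length chain is irreducible, aperiodic and has the stationary law $\pi$, so $P^ge_k\to\pi$ in $\ell^1$ as $g\to\infty$ for each $k$, and by dominated convergence $P^gv\to(\mathbf{1}^{\top}v)\pi$ for every $v\in\ell^1$. For words $w,w'$ with matrix products $G_w,G_{w'}$, placed with a gap of $g$ sites, the joint probability is $\mathbf{1}^{\top}G_wP^gG_{w'}\pi$. The row vector $\mathbf{1}^{\top}G_w$ has entries in $[0,1]$, so this tends to $(\mathbf{1}^{\top}G_w\pi)(\mathbf{1}^{\top}G_{w'}\pi)$. Thus $\nu_{\lambda,\mu}$ is mixing, hence ergodic.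

\emph{Densities.} Output $3$ means no service, so it has probability $1-\mu$. Output $2$ has probability $\mu-\lambda$ under the stationary queue, by the first computation in Example~\ref{ex:neighbors}. Hence output $1$ has probability $\lambda$.
\end{proof}

\section{The exact law of the convoy}\label{sec:exact}

We now prove Theorem~\ref{thm:exact}. Two points go beyond Example~\ref{ex:neighbors}. First, in \eqref{eq:mpa} the sites to the right of $0$ lie in the past of the queue, and they must be turned into the future of a second queue; reversibility does this. Second, the window has to be shrunk around the random point $\bar U_0$; a Riemann sum over a fine partition does this.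

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
Every cylinder set is a finite disjoint union of sets that prescribe a pattern on $[-m,n]\setminus\{0\}$ with $m,n\ge1$. So fix $\beta\in\{0,1\}^{[-m,n]}$ with $\beta_0=1$.

\emph{Step 1: a fixed window.} Let $0<\lambda<\mu<1$, $H_1=G_2$ and $H_0=P-G_2=G_1+G_3$. By Proposition~\ref{prop:key} and \eqref{eq:mpa},
\begin{equation}\label{eq:pattern}
\mathbb{P}\bigl(\mathbf{1}\{\bar U_j\in(\lambda,\mu]\}=\beta_j\ \text{for }-m\le j\le n\bigr)=\mathbf{1}^{\top}H_{\beta_{-m}}\cdots H_{\beta_{-1}}\,G_2\,H_{\beta_1}\cdots H_{\beta_n}\pi .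
\end{equation}
For $\omega\in\{0,1\}^l$ let
\[
\phi_k(\omega_1,\dots,\omega_l)=\mathbf{1}^{\top}H_{\omega_l}\cdots H_{\omega_1}e_k
\]
be the probability that the queue with parameters $(\lambda,\mu)$, started from length $k$, has $b_1=\omega_1,\dots,b_l=\omega_l$. The part of \eqref{eq:pattern} to the left of $G_2$ is the row vector with entries $\phi_k(\beta_{-1},\dots,\beta_{-m})$. For the part to the right let $\Pi$ be the diagonal matrix with entries $\pi(k)$. Detailed balance \eqref{eq:db} reads $P\Pi=\Pi P^{\top}$, and $G_2$ is diagonal, so $H_i\Pi=\Pi H_i^{\top}$ for $i=0,1$. (This fails for $G_1$ and $G_3$ separately, since reversal exchanges down-steps and up-steps. It is enough that we record only the positions of the $2$'s.) Writing $\pi=\Pi\mathbf{1}$ and moving $\Pi$ to the left,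
\[
H_{\beta_1}\cdots H_{\beta_n}\pi=\Pi\,H_{\beta_1}^{\top}\cdots H_{\beta_n}^{\top}\mathbf{1}=\Pi\,(H_{\beta_n}\cdots H_{\beta_1})^{\top}\mathbf{1},
\]
whose $k$-th entry is $\pi(k)\phi_k(\beta_1,\dots,\beta_n)$. Finally, since $(r;q)_\infty=(1-r)(rq;q)_\infty$,
\[
(1-\lambda)\mu\,q^k\pi(k)=(\mu-\lambda)\rho_r(k),\qquad \rho_r(k)=(rq;q)_\infty\frac{(rq)^k}{(q;q)_k}.
\]
Thus \eqref{eq:pattern} equals $(\mu-\lambda)F(\lambda,\mu)$, where
\[
F(\lambda,\mu)=\sum_{k\ge0}\rho_r(k)\,\phi_k(\beta_{-1},\dots,\beta_{-m})\,\phi_k(\beta_1,\dots,\beta_n).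
\]

\emph{Step 2: continuity up to the diagonal.} Although $\pi$ does not exist for $\lambda=\mu$, the formula for $F$ makes sense on $\{0<\lambda\le\mu<1\}$, where $r\in(0,1]$. Each $\phi_k$ is a finite sum over paths of products of entries of the table, hence a polynomial in $(\lambda,\mu)$, with values in $[0,1]$. Each $\rho_r(k)$ is continuous in $r\in[0,1]$, and $\rho_r(k)\le q^k/(q;q)_\infty$, which is summable because $q<1$. So the series converges uniformly and $F$ is continuous. For $\lambda=\mu=x$ we have $r=1$ and $\rho_1=\rho$, and $F(x,x)$ is exactly the $\mathsf{P}_x$-probability of the pattern $\beta$. This proves the continuity of $x\mapsto\mathsf{P}_x(A)$.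

\emph{Step 3: shrinking the window.} Fix $0<\lambda<\mu<1$ and cut $(\lambda,\mu]$ into $J$ intervals $I_i=(\lambda_i,\mu_i]$ of equal length. Let $\mathcal{A}_J$ be the event that, for some $i$, $\mathbf{1}\{\bar U_j\in I_i\}=\beta_j$ for all $j\in[-m,n]$. Since $\beta_0=1$, this $i$ is the index with $\bar U_0\in I_i$, and the events for different $i$ are disjoint. Once $(\mu-\lambda)/J$ is smaller than all nonzero values of $|\bar U_j-\bar U_0|$, $j\in[-m,n]$, the interval $I_i$ containing $\bar U_0$ satisfies $\bar U_j\in I_i\iff U_j=U_0$. So $\mathbf{1}_{\mathcal{A}_J}$ converges pointwise to the indicator of $\{\bar U_0\in(\lambda,\mu],\ \chi_j=\beta_j\text{ for all } j\in[-m,n]\}$. By bounded convergence, Step 1, and uniform continuity of $F$ on the compact set $\{\lambda\le\lambda'\le\mu'\le\mu\}$, the probability of this event is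
\[
\lim_{J\to\infty}\sum_{i=1}^J(\mu_i-\lambda_i)F(\lambda_i,\mu_i)=\int_\lambda^\mu F(x,x)\,dx .
\]
This is \eqref{eq:disint}.

\emph{Step 4: the conditional law.} The intervals $(\lambda,\mu]$ and the cylinder sets are closed under intersection and generate the respective $\sigma$-fields, so \eqref{eq:disint} extends to all Borel subsets of $(0,1)$ and all measurable $A$. As $\bar U_0$ is uniform, $\mathsf{P}_x$ is a version of the conditional law. Two versions agree on the countably many cylinder sets for almost every $x$, hence for every $x$ if both are continuous. Dividing \eqref{eq:disint} by $\mu-\lambda$ and shrinking the interval to $x$ gives the statement about conditioning on $U_0\in(u-\delta,u+\delta]$. Finally $\#\mathcal{C}_0^n=\chi_1+\dots+\chi_n$.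
\end{proof}

\section{Fixed $q$: comparison with the running maximum}\label{sec:fixed}

By Theorem~\ref{thm:exact}, the remaining theorems are statements about the critical $q$-queue started from $\rho$, and from now on $\mathbb{P}$ refers to this queue. We recall Donsker's theorem: $(S_{\lfloor nt\rfloor}/\sqrt n)_{t\ge0}\Rightarrow\sigma B$ in the Skorokhod space, and since $B$ is continuous, the convergence passes through every map that is continuous for locally uniform convergence. The running maximum $f\mapsto(\sup_{s\le t}(-f(s)))_{t\ge 0}$ is such a map. By the reflection principle, $\max_{s\le1}B_s$ has the law of $|B_1|$, so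
\begin{equation}\label{eq:Mlimit}
M_n/\sqrt n\Rightarrow|\mathcal{N}(0,\sigma^2)| .
\end{equation}

For $q>0$ the identity $N_k=M_k$ of Example~\ref{ex:tasep} fails, but it survives as two inequalities. The wall pushes at least enough to keep the queue nonnegative, and it is unlikely ever to push at a height above $\ell$.

\begin{lemma}\label{lem:sandwich}
Let $q\in[0,1)$, and let $n\ge1$ and $\ell\ge0$ be integers.
\begin{enumerate}
\item[(i)] Almost surely $N_k\ge M_k-Q_0$ for all $k$.
\item[(ii)] With probability at least $1-nq^{\ell+1}$, we have $N_k\le M_k+\ell$ for all $k\le n$.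
\item[(iii)] $\mathbb{P}(Q_0>\ell)\le q^{\ell+1}/(1-q)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $j\le k$, monotonicity of $N$, \eqref{eq:balance} and $Q_j\ge0$ give $N_k\ge N_j\ge-S_j-Q_0$. Maximize over $j$.

(ii) Since $V_k$ is independent of $Q_{k-1}$, we have $\mathbb{P}(b_k=1,\ Q_{k-1}>\ell)\le q^{\ell+1}$. So with probability at least $1-nq^{\ell+1}$, every $j\le n$ with $b_j=1$ has $Q_{j-1}\le\ell$. On this event fix $k\le n$. If $N_k=0$ there is nothing to prove. Otherwise let $j\le k$ be the last time with $b_j=1$. Then $W_j=-1$, so $Q_j=Q_{j-1}\le\ell$, and \eqref{eq:balance} gives $N_k=N_j=Q_j-Q_0-S_j\le\ell+M_k$.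

(iii) We have $\rho(k)=q^k(q^{k+1};q)_\infty\le q^k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Take $\ell=\lceil n^{1/4}\rceil$. Then $nq^{\ell+1}\to0$ because $q<1$ is fixed, $\ell/\sqrt n\to0$, and $Q_0/\sqrt n\to0$ in probability. By Lemma~\ref{lem:sandwich}, $(N_n-M_n)/\sqrt n\to0$ in probability, and \eqref{eq:Mlimit} concludes the proof.
\end{proof}

The hypothesis $u\in(-1,1)$ ensures that $x$ lies in windows with $0<\lambda<\mu<1$ and that $\sigma>0$. Criticality is what makes $S$ centered and $M_n$ of order $\sqrt n$. The parameter $q$ enters only through the law of $Q_0$ and the error $nq^{\ell+1}$.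

For parts (b) and (c) of Theorem~\ref{thm:fixed} we use the discrete reflection principle. The walk $-S$ is symmetric with steps in $\{-1,0,1\}$, so it equals $k$ when it first reaches $[k,\infty)$. Reflecting after that time gives $\mathbb{P}(M_n\ge k,\ -S_n<k)=\mathbb{P}(-S_n>k)$, and so, by symmetry,
\begin{equation}\label{eq:reflect}
\mathbb{P}(M_n\ge k)=\mathbb{P}(S_n\ge k)+\mathbb{P}(S_n>k),\qquad k=1,2,\dots
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:fixed}]
(a) The two queues in Theorem~\ref{thm:exact} are driven by independent walks $S^+,S^-$, with running maxima $M^\pm$ and counts $N^\pm$, and the process in (a) is $(N^+_{\lfloor nt\rfloor},N^-_{\lfloor nt\rfloor})/\sqrt n$. Fix $t_0$ and apply Lemma~\ref{lem:sandwich} to both queues with $\lceil nt_0\rceil$ in place of $n$ and $\ell=\lceil n^{1/4}\rceil$. With probability tending to $1$, $\max_{k\le nt_0}|N^\pm_k-M^\pm_k|\le Q_0+\ell$, so this maximum divided by $\sqrt n$ tends to $0$ in probability. By Donsker's theorem for the independent walks and the symmetry of Brownian motion, $(M^+_{\lfloor nt\rfloor},M^-_{\lfloor nt\rfloor})_{t\ge 0}/\sqrt n$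 converges to the stated limit.

(b) Fix $p\ge1$. By \eqref{eq:reflect} and Hoeffding's inequality $\mathbb{P}(S_n\ge k)\le e^{-k^2/(2n)}$, we have $\mathbb{P}(M_n\ge y\sqrt n)\le2e^{-y^2/2}$ for $y>0$, hence $\mathbb{E}M_n^p=O(n^{p/2})$. For $q=0$, $N_n=M_n$. For $q>0$ take $\ell=\lceil(p+1)\log n/\log(1/q)\rceil$, so that $nq^{\ell+1}\le n^{-p}$. On the exceptional event of Lemma~\ref{lem:sandwich}(ii) use $N_n\le n$:
\[
\mathbb{E}N_n^p\le2^{p-1}\bigl(\mathbb{E}M_n^p+\ell^p\bigr)+n^p\cdot n^{-p}=O(n^{p/2}).
\]
As $p$ is arbitrary, every power of $N_n/\sqrt n$ is bounded in $L^2$, hence uniformly integrable, and Theorem~\ref{thm:conj} gives convergence of all moments.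

(c) Let $\Psi_n(y)=\mathbb{P}(|\mathcal{N}(0,\sigma^2n)|\ge y)$, which is Lipschitz with constant $2/(\sigma\sqrt{2\pi n})\le1/(\sigma\sqrt n)$. Since $\Psi_n$ is continuous, the Kolmogorov distance equals $\sup_y|\mathbb{P}(N_n\ge y)-\Psi_n(y)|$. By the Berry--Esseen theorem, each of the two terms on the right of \eqref{eq:reflect} is within $O_x(n^{-1/2})$ of $\Psi_n(k)/2$, uniformly in $k\ge1$. For real $y>0$ use $k=\lceil y\rceil$ and the Lipschitz bound; for $y\le0$ both probabilities are $1$. Hence $\sup_y|\mathbb{P}(M_n\ge y)-\Psi_n(y)|=O_x(n^{-1/2})$, which settles $q=0$. For $q>0$ take $\ell=\lceil2\log n/\log(1/q)\rceil$, so $q^{\ell+1}\le n^{-2}$. By Lemma~\ref{lem:sandwich},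
\[
\mathbb{P}(M_n\ge y+\ell)-\frac{1}{(1-q)n^2}\le\mathbb{P}(N_n\ge y)\le\mathbb{P}(M_n\ge y-\ell)+\frac1n .
\]
Shifting $y$ by $\ell$ changes $\Psi_n(y)$ by at most $\ell/(\sigma\sqrt n)=O_{q,x}(\log n/\sqrt n)$.
\end{proof}

\section{Varying $q$: the exponential transform}\label{sec:vary}

We write $q=q_n$, $\varepsilon=\varepsilon_n$, and consider for each $n$ the critical queue with parameter $q_n$; the law of the walk $S$ does not depend on $n$. Put $g_n=\sqrt n\log(1/q_n)$, so $g_n\sim\varepsilon_n\sqrt n$ when $q_n\to1$.

Lemma~\ref{lem:sandwich} is no longer enough. To use it we need $\ell=o(\sqrt n)$ with $nq^{\ell+1}\to0$, and this forces $g_n/\log n\to\infty$, a logarithm short of the range in Theorem~\ref{thm:vary}(1). A finer tool comes from the form of the waste probability. By \eqref{eq:balance} it factorizes as $q^{Q_{k-1}}=q^{Q_0+S_{k-1}}\cdot q^{N_{k-1}}$, and the feedback of past wasted services sits in the last factor alone. For the process $q^{-N_k}$ this factor cancels, and the mean increment depends only on $Q_0$ and the walk. Define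
\[
\mathcal{E}_n=\frac{q^{Q_0}}{\varepsilon},
\]
and, for $q>0$,
\[
Z_k=q^{-N_k},\qquad \Delta_k=(q^{-1}-1)\,\mathbf{1}\{W_k=-1\}\,q^{Q_0+S_{k-1}},\qquad \Lambda_k=\Delta_1+\dots+\Delta_k .
\]

\begin{lemma}\label{lem:exp}
\begin{enumerate}
\item[(i)] $\mathbb{E}[q^{jQ_0}]=(q;q)_j$ for integers $j\ge0$. If $q_n\to1$, then $\mathcal{E}_n\Rightarrow\mathcal{E}$.
\item[(ii)] Let $q>0$ and let $\mathcal{W}$ be the $\sigma$-field generated by $Q_0$ and $(a_k,s_k)_{k\ge1}$. Then $\mathbb{E}[Z_n\mid\mathcal{W}]=1+\Lambda_n$ and $\mathrm{Var}(Z_n\mid\mathcal{W})\le\frac{1-q}{q}(1+\Lambda_n)\Lambda_n$. Hence $\Gamma_n=Z_n/(1+\Lambda_n)$ satisfies $\mathbb{E}(\Gamma_n-1)^2\le\frac{1-q}{q}$.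
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:euler}, $\mathbb{E}q^{jQ_0}=(q;q)_\infty\sum_kq^{(j+1)k}/(q;q)_k=(q;q)_\infty/(q^{j+1};q)_\infty=(q;q)_j$. So $\mathbb{E}\mathcal{E}_n^j=\prod_{i=1}^j(1+q+\dots+q^{i-1})\to j!$ as $q\to1$, and the exponential law is determined by its moments $j!$.

(ii) Let $\mathcal{W}_k$ be generated by $\mathcal{W}$ and $V_1,\dots,V_k$. Since $b_k\in\{0,1\}$, the increment is $Z_k-Z_{k-1}=(q^{-1}-1)Z_{k-1}b_k$, and
\[
\mathbb{E}[b_k\mid\mathcal{W}_{k-1}]=\mathbf{1}\{W_k=-1\}\,q^{Q_{k-1}}=\mathbf{1}\{W_k=-1\}\,q^{Q_0+S_{k-1}}/Z_{k-1}.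
\]
Therefore $\mathbb{E}[Z_k-Z_{k-1}\mid\mathcal{W}_{k-1}]=\Delta_k$, which is $\mathcal{W}$-measurable, and $Z_k-1-\Lambda_k$ is a martingale started at $0$ with respect to $(\mathcal{W}_k)$. This gives the conditional mean. Martingale differences are orthogonal given $\mathcal{W}$, and a conditional variance is at most the conditional second moment, so
\[
\mathrm{Var}(Z_n\mid\mathcal{W})\le\sum_{k\le n}(q^{-1}-1)^2\,\mathbb{E}[Z_{k-1}^2b_k\mid\mathcal{W}]=(q^{-1}-1)\sum_{k\le n}\Delta_k\,\mathbb{E}[Z_{k-1}\mid\mathcal{W}].
\]
As $\mathbb{E}[Z_{k-1}\mid\mathcal{W}]=1+\Lambda_{k-1}\le1+\Lambda_n$, the variance bound follows. Divide it by $(1+\Lambda_n)^2$ and take expectations.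
\end{proof}

\begin{remark}\label{rem:identity}
Lemma~\ref{lem:exp} gives an exact formula. For $q\in(0,1)$ let $y=x(1-x)(1-q)^2/q$. Then $\mathbb{E}q^{W_1}=1+x(1-x)(q+q^{-1}-2)=1+y$, and independence of $W_k$, $Q_0$, $S_{k-1}$ gives $\mathbb{E}\Delta_k=\frac{1-q}{q}\,x(1-x)\,(1-q)(1+y)^{k-1}=y(1+y)^{k-1}$. Hence, conditionally on $U_0=u$,
\[
\mathbb{E}\bigl[q^{-\#\mathcal{C}_0^n}\bigr]=1+y\sum_{k=0}^{n-1}(1+y)^k=(1+y)^n .
\]
\end{remark}

When $q_n\to1$, Lemma~\ref{lem:exp}(ii) gives $\log\Gamma_n\to0$ in probability: the variables $V_k$ average out, and $N_n$ is essentially a function of $Q_0$ and the walk. Taking logarithms in $Z_n=(1+\Lambda_n)\Gamma_n$ and using $(q^{-1}-1)q^{Q_0}=\varepsilon^2\mathcal{E}_n/q$,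
\begin{equation}\label{eq:master}
\frac{N_n}{\sqrt n}=\frac{\log(1+\Lambda_n)+\log\Gamma_n}{g_n},\qquad \Lambda_n=\frac{n\varepsilon^2}{q}\,\mathcal{E}_n\cdot\frac1n\sum_{k\le n}\mathbf{1}\{W_k=-1\}\,e^{-g_nS_{k-1}/\sqrt n}.
\end{equation}
The regimes can be read off from this formula. If $g_n\to\infty$, the sum is dominated by the minimum of the walk, as in Laplace's method. If $g_n\to c$, it converges to an exponential functional of Brownian motion. If $g_n\to0$, then \eqref{eq:master} loses its force, because the error $\log\Gamma_n$ is divided by a small number; but then $q^{S_k}\approx1$, the waste probability stays near its initial value $\varepsilon\mathcal{E}_n$, and $N_n$ can be compared with a binomial variable directly.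

\begin{proof}[Proof of Theorem~\ref{thm:vary}(1)]
We show that $(N_n-M_n)/\sqrt n\to0$ in probability; then \eqref{eq:Mlimit} applies. It suffices to find, in every subsequence, a further subsequence along which this holds, so we may assume that $q_n$ converges. If the limit is less than $1$, then $q_\ast=\sup_n q_n<1$, and Lemma~\ref{lem:sandwich} with $\ell=\lceil n^{1/4}\rceil$ gives $|N_n-M_n|\le\ell$ outside an event of probability at most $nq_\ast^{\ell+1}+q_\ast^{\ell+1}/(1-q_\ast)\to0$. So let $q_n\to1$. Then $g_n\sim\varepsilon\sqrt n\to\infty$, $\log\Gamma_n/g_n\to0$ in probability, and by \eqref{eq:master} it remains to compare $\log(1+\Lambda_n)/g_n$ with $M_n/\sqrt n$.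

\emph{Upper bound.} Since $-S_{k-1}\le M_n$ and $M_n\ge0$,
\[
\log(1+\Lambda_n)\le g_n\frac{M_n}{\sqrt n}+\log\Bigl(1+\frac{n\varepsilon^2}{q}\mathcal{E}_n\Bigr).
\]
The last term divided by $g_n$ tends to $0$ in probability, because $\mathcal{E}_n$ is tight and $\log(n\varepsilon^2)/(\varepsilon\sqrt n)\to0$ when $\varepsilon\sqrt n\to\infty$.

\emph{Lower bound.} We need a positive fraction of the times $k\le n$ to have $W_k=-1$ with $-S_{k-1}$ close to $M_n$. Fix $\zeta,\varpi>0$. By tightness in Donsker's theorem there is $\vartheta\in(0,\frac12)$ such that, for large $n$, with probability at least $1-\varpi$ we have $|S_i-S_j|\le\zeta\sqrt n$ whenever $i,j\le n$ and $|i-j|\le\vartheta n$. Let $j^\ast\le n$ satisfy $-S_{j^\ast}=M_n$. Take the $\lfloor\vartheta n\rfloor$ integers just below $j^\ast$ if $j^\ast\ge n/2$, and those just above $j^\ast$ otherwise. They lie in $[0,n-1]$, so on the event above there is a block of $\lfloor\vartheta n\rfloor$ consecutive indices $k\in[1,n]$ with $-S_{k-1}\ge M_n-\zeta\sqrt n$. The block is random, so we need a bound valid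 for all blocks. Let $D_k=\#\{i\le k:W_i=-1\}$. By Kolmogorov's inequality, $\max_{k\le n}|D_k-kx(1-x)|/n\to0$ in probability. Hence, with probability tending to $1$, every block of $\lfloor\vartheta n\rfloor$ consecutive indices in $[1,n]$ contains at least $\vartheta'n$ indices with $W_k=-1$, where $\vartheta'=\vartheta x(1-x)/2$. On the intersection of these events,
\[
\log(1+\Lambda_n)\ge g_n\Bigl(\frac{M_n}{\sqrt n}-\zeta\Bigr)+\log\bigl(n\varepsilon^2\vartheta'\bigr)+\log\mathcal{E}_n .
\]
Here $\log\mathcal{E}_n$ is tight because $\mathcal{E}$ has no atom at $0$, so the last two terms divided by $g_n$ tend to $0$ in probability. As $\zeta$ and $\varpi$ are arbitrary, the claim follows.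
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vary}(2)]
Now $q_n\to1$, $g_n\to c$ and $n\varepsilon^2/q\to c^2$. In \eqref{eq:master} replace $\mathbf{1}\{W_k=-1\}$ by its mean $x(1-x)$. Since $W_k$ is independent of $S_{k-1}$, the error in the average is $1/n$ times a sum of martingale differences, and its second moment is at most
\[
\frac1{n^2}\sum_{k\le n}\mathbb{E}e^{-2g_nS_{k-1}/\sqrt n}=\frac1{n^2}\sum_{k\le n}\Bigl(1+\sigma^2\bigl(\cosh\tfrac{2g_n}{\sqrt n}-1\bigr)\Bigr)^{k-1}=O\Bigl(\frac1n\Bigr),
\]
because $\cosh(2g_n/\sqrt n)-1=O(1/n)$. The main term is $x(1-x)\int_0^1e^{-g_nS_{\lfloor ns\rfloor}/\sqrt n}\,ds$, and $(g,f)\mapsto\int_0^1e^{-gf(s)}\,ds$ is continuous for uniform convergence of $f$. By Donsker's theorem, Lemma~\ref{lem:exp}(i) and the independence of $\mathcal{E}_n$ and $S$,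
\[
\Lambda_n\Rightarrow c^2x(1-x)\,\mathcal{E}\int_0^1e^{-c\sigma B_s}\,ds .
\]
Since $x(1-x)=\sigma^2/2$, since $-B$ is a Brownian motion, and since $\log\Gamma_n\to0$ in probability, \eqref{eq:master} gives $N_n/\sqrt n\Rightarrow L_c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vary}(3) and (4)]
In both cases $\varepsilon\sqrt n\to0$, and in particular $q_n\to1$. Choose $\omega_n\to\infty$ with $\omega_n\varepsilon\sqrt n\to0$ and put $h=\omega_n\sqrt n$. Then $h$ is larger than the fluctuations of the walk but smaller than the width of the wall: $h\log(1/q)\to0$, so $q^{\pm h}\to1$. Let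
\[
b_k^{\pm}=\mathbf{1}\{W_k=-1,\ V_k<q^{Q_0\mp h}\},\qquad N_n^{\pm}=\sum_{k\le n}b_k^{\pm},\qquad p^{\pm}=x(1-x)\min(1,q^{Q_0\mp h}).
\]
(The signs now label upper and lower bounds.) Given $Q_0$, the variable $N_n^\pm$ is binomial with parameters $n$ and $p^\pm$. If $|Q_{k-1}-Q_0|\le h$, then $b_k^-\le b_k\le b_k^+$.

\emph{The queue stays within $h$ of its start.} Let $\Omega_n=\{\max_{k\le n}|S_k|\le h/2,\ N_n^+\le h/2\}$. On $\Omega_n$ suppose that $k_0\le n$ is the first time with $|Q_{k_0}-Q_0|>h$. Then $b_k\le b_k^+$ for all $k\le k_0$, so $N_{k_0}\le h/2$, and \eqref{eq:balance} gives $|Q_{k_0}-Q_0|\le|S_{k_0}|+N_{k_0}\le h$, a contradiction. Hence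
\begin{equation}\label{eq:binom}
N_n^-\le N_n\le N_n^+\qquad\text{on }\Omega_n .
\end{equation}
By Lemma~\ref{lem:exp}(i) with $j=1$,
\begin{equation}\label{eq:meanbound}
\mathbb{E}N_n^\pm=n\,\mathbb{E}p^\pm\le n\varepsilon q^{-h}=O(n\varepsilon)=o(\sqrt n).
\end{equation}
Markov's inequality and Kolmogorov's inequality $\mathbb{P}(\max_{k\le n}|S_k|>h/2)\le4\sigma^2/\omega_n^2$ give $\mathbb{P}(\Omega_n)\to1$. By \eqref{eq:binom}, the distribution function of $N_n$ is squeezed between those of $N_n^+$ and $N_n^-$ up to $o(1)$, so it suffices to prove each limit for both $N_n^+$ and $N_n^-$. In both cases we use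
\begin{equation}\label{eq:plimit}
\frac{p^\pm}{\varepsilon}=x(1-x)\min\bigl(\varepsilon^{-1},\ \mathcal{E}_nq^{\mp h}\bigr)\Rightarrow x(1-x)\mathcal{E},
\end{equation}
which holds because $\varepsilon^{-1}\to\infty$, $q^{\mp h}\to1$ and $\mathcal{E}_n\Rightarrow\mathcal{E}$.

\emph{Case (3).} Conditioning on $Q_0$ gives $\mathbb{E}(N_n^\pm-np^\pm)^2\le n\,\mathbb{E}p^\pm=O(n\varepsilon)$, which is $o((n\varepsilon)^2)$ since $n\varepsilon\to\infty$. So $N_n^\pm/(n\varepsilon)-p^\pm/\varepsilon\to0$ in probability, and \eqref{eq:plimit} gives the limit.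

\emph{Case (4).} Le Cam's inequality bounds the total variation distance between the binomial law with parameters $n,p$ and the Poisson law with mean $np$ by $np^2$. By Lemma~\ref{lem:exp}(i) with $j=2$, $n\,\mathbb{E}(p^\pm)^2\le nq^{-2h}(1-q)(1-q^2)=O(n\varepsilon^2)\to0$. By \eqref{eq:plimit}, $np^\pm\Rightarrow m\mathcal{E}$. Since $\Lambda\mapsto e^{-\Lambda}\Lambda^k/k!$ is bounded and continuous on $[0,\infty)$,
\[
\mathbb{P}(N_n^\pm=k)\to\int_0^\infty e^{-mt}\frac{(mt)^k}{k!}\,e^{-t}\,dt=\frac{m^k}{(1+m)^{k+1}} .\qedhere
\]
\end{proof}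

\begin{proof}[Proof of the equivalence in Theorem~\ref{thm:vary}]
One direction is part (1). Suppose that $\varepsilon_n\sqrt n\not\to\infty$, and pass to a subsequence along which $\varepsilon_n\sqrt n\to c\in[0,\infty)$. If $c=0$, then \eqref{eq:binom}, \eqref{eq:meanbound} and $\mathbb{P}(\Omega_n)\to1$, whose proofs used only $\varepsilon\sqrt n\to0$, give $N_n/\sqrt n\to0$ in probability, while $|\mathcal{N}(0,\sigma^2)|$ is not degenerate because $\sigma>0$. If $c>0$, the limit along the subsequence is $L_c$, and an exponential moment separates it from the folded normal law. With $\Phi$ the standard normal distribution function,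
\begin{align*}
\mathbb{E}e^{cL_c}&=1+\frac{c^2\sigma^2}{2}\int_0^1e^{c^2\sigma^2s/2}\,ds=e^{c^2\sigma^2/2},\\
\mathbb{E}e^{c|\mathcal{N}(0,\sigma^2)|}&=2\int_0^\infty e^{c\sigma z}\,\frac{e^{-z^2/2}}{\sqrt{2\pi}}\,dz=2e^{c^2\sigma^2/2}\,\Phi(c\sigma)>e^{c^2\sigma^2/2}.
\end{align*}
(The first value matches Remark~\ref{rem:identity}, since $ny\to c^2\sigma^2/2$.) So $L_c$ is not distributed as $|\mathcal{N}(0,\sigma^2)|$. In both cases $N_n/\sqrt n$ does not converge to the folded normal law.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AAV}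
Amir, Angel and Valk\'o, Ann. Probab. 39 (2011).

\bibitem{BB}
Borodin and Bufetov, Ann. Probab. 49 (2021).

\bibitem{Hum}
Humphreys, \emph{Reflection Groups and Coxeter Groups}.

\bibitem{Martin}
Martin, Electron. J. Probab. 25 (2020).

\bibitem{Tian}
Yuan Tian, \emph{On the convoy of the ASEP speed process}, arXiv:2512.19897 (2025).

\end{thebibliography}
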